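# Stable maps that lift to embeddings topologically but not smoothly

Throughout, "smooth" means $C^\infty$, superscripts on manifolds are dimensions, a closed manifold is a compact one without boundary, and $\hat u=u/|u|$ for a nonzero vector $u$. Cohomology is singular with $\mathbb Z/2$ coefficients. $\mathrm{Conf}_r(\mathbb R^k)$ is the space of ordered $r$-tuples of distinct points of $\mathbb R^k$.

## 1. Lifting a fold and a cusp

Start with the fold $f(x)=x^2$ from $\mathbb R$ to $\mathbb R$. It is not injective, but one extra coordinate repairs this: both $x\mapsto(x^2,x)$ and $x\mapsto(x^2,x^3)$ are injective and homeomorphisms onto their images. The first is a smooth embedding. The second is not an immersion at $0$. So $g(x)=x^3$ is a bad choice of extra coordinate, but it can be exchanged for the good choice $g(x)=x$.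

Now take the cusp
$$f:\mathbb R^2\to\mathbb R^2,\qquad f(A,x)=(A,\,-x^3-Ax).$$
The fibre over $(A,B)$ is the set of real roots of $x^3+Ax+B$. There are three distinct ones exactly when $4A^3+27B^2<0$; for instance, over $(-t^2,0)$ with $t>0$ they are $-t,0,t$. Let us add two coordinates. An obvious choice is $g_1(A,x)=(x,0)$, and $f\times g_1$ is a smooth embedding.

Here is a wilder choice. For $A=-t^2<0$ and $|B|\le\frac14t^3$ put $\nu=4B/t^3\in[-1,1]$ and $\theta(A,B)=\pi(1+\nu)$; for all other $(A,B)\neq(0,0)$ put $\theta=0$. As an angle modulo $2\pi$, $\theta$ is continuous on $\mathbb R^2\setminus 0$, since it is $0$ or $2\pi$ where the two definitions meet. This horn lies in the three-root region, because $27B^2\le\frac{27}{16}t^6<4t^6$. Let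
$$g_2(A,x)=\big(x\cos\theta,\;x\sin\theta\big),\qquad \theta=\theta(f(A,x)),\qquad g_2(0,0)=0 .$$
On each fibre of $f$ this is the injective map $x\mapsto(x,0)$ followed by one rotation, so $f\times g_2$ is injective. It is continuous (at the origin because $|g_2|=|x|$) and proper, hence a topological embedding. But $g_2$ is not differentiable at the origin: on the axis $A=0$ it is $(x,0)$, so a derivative would send $\partial_x$ to $(1,0)$ and would give $g_2(-t^2,t)=(t,0)+o(t)$, while in fact $g_2(-t^2,t)=(-t,0)$.

What can a smooth lift $g$ do near the cusp point? Since $f_x(0,0)=0$ and $f\times g$ is an immersion, $g_x(0,0)\ne0$. If $x_i<x_j$ are two roots over $(A,B)$, then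
$$\frac{g(A,x_j)-g(A,x_i)}{x_j-x_i}=\int_0^1 g_x\big(A,x_i+\vartheta(x_j-x_i)\big)\,d\vartheta\;\longrightarrow\; g_x(0,0)\quad\text{as }(A,B)\to0.$$
So a smooth lift sends the three nearby sheets to an almost collinear triple, in the right order and in an almost constant direction. In contrast, for $g_2$ the direction from the image of $x_1$ to that of $x_3$ makes a full turn as $B$ runs from $-\frac14t^3$ to $\frac14t^3$, for every $t>0$. A continuous lift can be an arbitrary cone at a cusp.

In this example the wild lift can be given up in favor of $g_1$. Can it always?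

**Definition 1.** A continuous (resp. smooth) map $f:N\to M$ is a *topological* (resp. *smooth*) *$k$-prem* ($k$-codimensionally projected embedding) if there is a continuous (resp. smooth) $g:N\to\mathbb R^k$ such that $f\times g:N\to M\times\mathbb R^k$ is a topological embedding, i.e. a continuous map that is a homeomorphism onto its image (resp. a smooth embedding, i.e. a smooth map that is a diffeomorphism onto its image).

For example, the double cover $z\mapsto z^2$ of the circle is a smooth $2$-prem (take $g(z)=z\in\mathbb R^2$) but not even a topological $1$-prem: a function $g:S^1\to\mathbb R$ with $g(z)\neq g(-z)$ for all $z$ would make $g(z)-g(-z)$ an odd function on the circle without zeros. This small argument returns in Section 7, with $\mathbb R$ replaced by $\mathbb R^k$ and the intermediate value theorem by Borsuk's theorem.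

**Definition 2.** A smooth map $f:N\to M$ is *stable* if it has a neighborhood $U$ in $C^\infty(N,M)$ such that for every $g\in U$ there are diffeomorphisms $\phi$ of $N$ and $\psi$ of $M$ with $\psi f=g\phi$.

The question, from Sergey A. Melikhov, "Lifting generic maps to embeddings. Triangulation and smoothing", arXiv:2011.01402 (2020), is this. If a stable smooth map $f:N^n\to M^m$, $m\ge n$, with $N$ compact, is a topological $k$-prem, is it a smooth $k$-prem?

We use the following as known. The answer is affirmative when $k=0$, when $k=1$, and when $f$ is an immersion; also when $2(m+k)\ge3(n+1)$ and $3n-2m\le k$. Without the hypothesis $m\ge n$ the answer is negative. We shall prove that the answer is negative for every $k\ge2$. So it is yes for $k\le 1$ and no for every $k\ge2$. Precisely: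

**Theorem A.** For all $k\ge2$, $d\ge1$ there are closed manifolds $N^n,M^m$ with $n=2k-2+2d$, $m=2k-2+3d$ (so $m-n=d$) and a stable smooth map $F:N\to M$ that is a topological $k$-prem but not a smooth $k$-prem.

**Theorem B.** Let $k\ge2$, $m>n$ and $2(m+k)<3(n+1)$. Then there is a stable smooth map $N^n\to M^m$ of closed manifolds that is a topological $k$-prem but not a smooth $k$-prem.

**Corollary.** Let $k\in\{2,3\}$ and $m>n$. Then "topological $k$-prem $\Rightarrow$ smooth $k$-prem" holds for all stable maps $N^n\to M^m$ with $N$ compact if and only if $2(m+k)\ge3(n+1)$.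

With $d=1$, Theorem A gives a counterexample $N^{2k}\to M^{2k+1}$ for each $k\ge2$, for instance $N^4\to M^5$ for $k=2$.

## 2. Approximation settles immersions and stops at singular points

The first thing to try is to approximate the topological lift $g$ by a smooth $g'$. For immersions this works. Let $f:N\to M$ be an immersion, $N$ compact, and $f\times g$ a topological embedding. Cover $N$ by finitely many open sets $V_a$ on which $f$ is injective and let $U=\bigcup V_a\times V_a$, a neighborhood of the diagonal. If $(x,y)\in U$ and $x\neq y$, then $f(x)\ne f(y)$. The set $Z=\{(x,y)\notin U: f(x)=f(y)\}$ is compact and $g(x)\ne g(y)$ on it, so $|g(x)-g(y)|\ge3\varepsilon$ on $Z$ for some $\varepsilon>0$. Any smooth $g'$ with $|g'-g|<\varepsilon$ satisfies $|g'(x)-g'(y)|\ge\varepsilon$ on $Z$. Hence $f\times g'$ is injective; it is an immersion because $f$ is; and $N$ is compact, so it is a smooth embedding.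

The argument needs the neighborhood $U$. At a cusp there is none: the pairs $(-t^2,\pm t)$ have equal images and converge to the diagonal. Near such pairs one has to control difference quotients, and $C^0$-closeness to $g$ says nothing about them. The map $g_2$ shows what goes wrong: its directions turn fully at every scale, while those of a smooth lift become constant. So for a counterexample we want a closed manifold $N$ where the global topology forces the directions between sheets to twist, and where only a cone-like behavior at a cusp can absorb the twisting.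

## 3. Infinitesimal stability of multigerms

We must certify that our example is stable. This section recalls the tools.

**Definition 3.** Let $F:N\to M$ be smooth and $Z\subset F^{-1}(y)$ finite. The multigerm of $F$ at $Z$ is *infinitesimally stable* if every germ at $Z$ of a vector field $\zeta$ along $F$ (a section of $F^*TM$) can be written as
$$\zeta=dF(\eta)+X\circ F$$
with germs of vector fields $\eta$ on $N$ at $Z$ and $X$ on $M$ at $y$. Globally, $F$ is infinitesimally stable if the same holds for globally defined $\zeta$, $\eta$, $X$.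

The property is invariant under coordinate changes in source and target. For the fold $F(x)=x^2$ at $0$ we need $\zeta(x)=2x\eta(x)+X(x^2)$; take $X$ constant equal to $\zeta(0)$ and divide $\zeta-\zeta(0)$ by $2x$. For $F(x)=x^3$ at $0$ the property fails: $3x^2\eta(x)+X(x^3)$ has no linear term in $x$, so $\zeta=x$ is not of this form.

We use three classical theorems.

* Malgrange preparation theorem: for a smooth map germ $(P,p)\to(Q,q)$ with rings of smooth function germs $\mathcal O_p,\mathcal O_q$ and maximal ideal $\mathfrak m_q\subset\mathcal O_q$, if $\mathcal O_p/\mathfrak m_q\mathcal O_p$ is spanned over $\mathbb R$ by finitely many elements, then these elements generate $\mathcal O_p$ as an $\mathcal O_q$-module.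
* Nakayama's lemma: if a finitely generated module $V$ over a local ring with maximal ideal $\mathfrak m$ has elements that span $V/\mathfrak mV$, these elements generate $V$.
* Mather's theorem (*Stability of $C^\infty$ mappings* II, Ann. of Math. 89 (1969)): if $N$ is compact, every infinitesimally stable map $N\to M$ is stable.

**Lemma 1.** Let $F:N\to M$ be proper with finite fibres, and let its multigerm at every full fibre $F^{-1}(y)$ be infinitesimally stable. Then $F$ is infinitesimally stable. If in addition $N$ is compact, $F$ is stable.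

*Proof.* Let $\zeta$ be a global vector field along $F$. For each $y$ we can solve the equation on a neighborhood of $F^{-1}(y)$, and by properness this neighborhood contains $F^{-1}(V)$ for some neighborhood $V$ of $y$. So there is an open cover $\{V_\alpha\}$ of $M$ with solutions $\zeta=dF(\eta_\alpha)+X_\alpha\circ F$ over $V_\alpha$. Let $\lambda_\alpha$ be a subordinate partition of unity. Then $\eta=\sum(\lambda_\alpha\circ F)\eta_\alpha$ and $X=\sum\lambda_\alpha X_\alpha$ satisfy $dF(\eta)+X\circ F=\zeta$. The last sentence is Mather's theorem. $\square$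

**Lemma 2.** Consider a multigerm consisting of at most two embedded sheets $\{v_i=0\}$, $\{v_j=0\}$, where $(o,v_i,v_j)$ are (vector-valued) coordinates on the target. It is infinitesimally stable, and so is its product with $\mathrm{id}_{\mathbb R^c}$.

*Proof.* The product has the same form (enlarge $o$), so let $c=0$. Fields $\zeta^{(i)}(o,v_j)$ and $\zeta^{(j)}(o,v_i)$ are given along the two sheets. Let $X$ have $v_i$-component $\zeta^{(i)}_{v_i}(o,v_j)$, regarded as a function on the target independent of $v_i$, $v_j$-component $\zeta^{(j)}_{v_j}(o,v_i)$, and other components $0$. On sheet $i$ the field $\zeta^{(i)}-X$ has $v_i$-component $0$, so it is tangent to the sheet; likewise for sheet $j$. These tangent fields are $\eta$. If one sheet is absent, put the missing component equal to $0$. $\square$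

## 4. A family of cubics over $S^{k-1}\times S^{k-1}$

From now on fix $k\ge2$ and $d\ge1$. We build a compact family of cubics over a base in which two classes of degree $k-1$ have a nonzero product, so that the three sheets exist outside a ball whose boundary carries a fold locus and a cusp locus.

Let $S=S^{k-1}\subset\mathbb R^k$, $e\in S$, $Q=S\times S$, $D_e=\{s\in S:\langle s,e\rangle>\frac12\}$ and $K=S\setminus D_e$, which is diffeomorphic to the closed unit ball $B^{k-1}$. Identify $K\times K$ with $B^{k-1}\times B^{k-1}\subset\mathbb R^{2k-2}$ and let $w=20\cdot(\text{point})$. Then $w=(w_1,w')\in\mathbb R\times\mathbb R^{2k-3}$ is a chart on $\{|w|<10\}\subset\mathrm{int}(K\times K)$. Put $\rho=|w|^2$ and choose smooth functions of $\rho$: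

* $\beta\in[0,1]$ with $\beta=1$ for $\rho\le5$ and $\beta=0$ for $\rho\ge6$;
* $\alpha$ with $\alpha=1-\rho$ for $\rho\le6$, $\alpha<0$ for $\rho\ge6$, $\alpha=-1$ for $\rho\ge7$.

Let $A=\alpha(\rho)$, $B=\beta(\rho)w_1$ in the chart, $A=-1$, $B=0$ elsewhere on $Q$, and
$$\Phi(q,x)=x^3+A(q)x+B(q),\quad P=\{\Phi=0\}\subset Q\times\mathbb R,\quad h:P\to Q\text{ the projection},\quad\delta=4A^3+27B^2.$$
$\Phi(q,\cdot)$ has three distinct real roots if $\delta<0$, exactly one real root, which is simple, if $\delta>0$, and a multiple root iff $\delta=0$.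

**Step 1: three roots away from $\rho\le4$.** We claim $\delta<0$ when $\rho>4$ and outside the chart. For $4<\rho\le6$ we have $B^2\le w_1^2\le\rho$, so $\delta\le27\rho-4(\rho-1)^3$. The right side is $0$ at $\rho=4$ and its derivative $27-12(\rho-1)^2$ is negative for $\rho\ge4$. Elsewhere $B=0$ and $A<0$.

**Step 2: the region $D=\{\delta\ge0\}$ is a ball.** By Step 1, $D\subset\{\rho\le4\}$, where $A=1-\rho$, $B=w_1$. Put $w_1=2\xi^3$. Then
$$\delta\ge0\iff27\xi^6\ge(\rho-1)^3\iff\rho-1\le3\xi^2\iff|w'|^2\le1+3\xi^2-4\xi^6=(1-\xi^2)(1+2\xi^2)^2,$$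
with equality exactly when $\delta=0$. The homeomorphism $\Theta:(w_1,w')\mapsto(\xi,\,w'/(1+2\xi^2))$ of $\mathbb R^{2k-2}$ therefore carries $D$ onto the closed unit ball and $\{\delta=0\}$ onto the unit sphere. So $D$ is a closed ball with bicollared boundary, and
$$R:=Q\setminus\mathrm{int}\,D=\{\delta\le0\}$$
is a compact connected topological manifold with $\partial R=\{\delta=0\}\cong S^{2k-3}$. (It is connected because $H_1(Q,R)\cong H_1(D,\partial D)=0$, as $2k-2\ge2$.)

**Step 3: folds and cusps on $\partial R$.** There $\rho-1=3\xi^2$, so $A=-3\xi^2$, $B=2\xi^3$ and $\Phi=(x-\xi)^2(x+2\xi)$. On $R$ let $x_1\le x_2\le x_3$ be the roots, which are continuous functions. If $\xi\le0$ the double root $\xi$ is the smaller one, if $\xi\ge0$ the larger. Put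
$$\partial_{12}=\partial R\cap\{\xi\le0\}\ (x_1=x_2),\qquad\partial_{23}=\partial R\cap\{\xi\ge0\}\ (x_2=x_3),\qquad C=\partial_{12}\cap\partial_{23}=\{w_1=0,\ |w'|=1\}.$$
$\Theta$ carries $\partial_{12},\partial_{23}$ to the two closed hemispheres. $C$ is exactly the set of points of $R$ where $x_1=x_3$; the triple root there is $0$. For $k=2$, $R$ is a torus minus an open disc, $\partial_{12}$ and $\partial_{23}$ are two arcs, and $C$ is their two common endpoints.

**Step 4: $P$ is a smooth closed manifold.** It is compact. We need $d\Phi\neq0$ on $P$, and only multiple roots matter. At a multiple root $x$ we have $3x^2+A=0$ and $B=-x^3-Ax=2x^3$, so $\rho-1=3x^2$, $w_1=2x^3$, and $d_w\Phi=dw_1-2x\,w\cdot dw$. This is nonzero if $x=0$. If $x\ne0$ and it vanishes, then $w'=0$ and $2xw_1=1$, so $4x^4=1$, $x^2=\frac12$, and $\rho=w_1^2=4x^6=\frac12$; but $\rho=1+3x^2=\frac52$, a contradiction.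

Put $\Sigma=\{\Phi=\Phi_x=0\}\subset P$. At points of $\Sigma$ the vector $\partial_x$ is tangent to $P$. On $C$ the covectors $dA=-2w'\cdot dw'$ and $dB=dw_1$ are independent.

Finally, let $Q_0$ be the interior of $\{A=-1,B=0\}$. Over $Q_0$ the roots are $-1,0,1$, so $Q_0\subset R$; and $Q_0$ contains $S\times D_e$ and $D_e\times S$, which are disjoint from $K\times K$.

## 5. A cup product that vanishes for smooth lifts

Suppose $g_P:P\to\mathbb R^k$ separates the points of each fibre of $h$. Over the interior of $R$ it yields three maps to $S$, the directions from $g_P(q,x_i)$ to $g_P(q,x_j)$, and hence three classes of degree $k-1$. We look for a relation between them. An absolute relation in $H^{2k-2}(R)$ is useless: by Lefschetz duality $H^{2k-2}(R)\cong H_0(R,\partial R)=0$, so every product there is zero. To obtain information one needs classes relative to $\partial R$. For a continuous lift the directions need not extend to $\partial R$ (for $g_2$ in Section 1 they did not extend to the cusp point). For a smooth lift they do, and that makes the difference.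

**Proposition 3.** Let $g_P:P\to\mathbb R^k$ be smooth, injective on each fibre of $h$, and with $dg_P(\partial_x)\neq0$ at all points of $\Sigma$. Then there are continuous maps $\hat u_{12},\hat u_{13},\hat u_{23}:R\to S$ such that $\hat u_{ij}(q)$ is the direction of $g_P(q,x_j)-g_P(q,x_i)$ wherever $x_i<x_j$. With $c_{ij}=\hat u_{ij}^*[S]^*\in H^{k-1}(R)$, where $[S]^*$ generates $H^{k-1}(S)$, there are unique $\bar z_{12},\bar z_{23}\in H^{k-1}(Q)$ restricting on $R$ to $c_{13}+c_{12}$ and $c_{13}+c_{23}$, and
$$\bar z_{12}\,\bar z_{23}=0\in H^{2k-2}(Q).\tag{1}$$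

**Step 1: the directions extend to all of $R$.** Extend $g_P$ from the closed submanifold $P$ to a smooth $\hat G:Q\times\mathbb R\to\mathbb R^k$ and for $i<j$ put
$$u_{ij}(q)=\int_0^1\partial_x\hat G\big(q,\,x_i+\vartheta(x_j-x_i)\big)\,d\vartheta,\qquad q\in R.$$
This is continuous. If $x_i<x_j$ it equals $\frac{g_P(q,x_j)-g_P(q,x_i)}{x_j-x_i}\ne0$. If $x_i=x_j$, then $(q,x_i)\in\Sigma$, $\partial_x$ is tangent to $P$ there, and $u_{ij}=dg_P(\partial_x)\neq0$. So $\hat u_{ij}:R\to S$ is defined everywhere. In all cases $(x_j-x_i)u_{ij}=g_P(q,x_j)-g_P(q,x_i)$, whence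
$$(x_3-x_1)u_{13}=(x_2-x_1)u_{12}+(x_3-x_2)u_{23}.\tag{2}$$
Moreover $u_{13}=u_{23}$ on $\partial_{12}$ (where $x_1=x_2$) and $u_{13}=u_{12}$ on $\partial_{23}$.

**Step 2: two closed sets that do not meet.** This step isolates the geometry: three points cannot have both $\hat u_{12}$ and $\hat u_{23}$ opposite to $\hat u_{13}$. Let
$$A_{12}=\{q\in R:\hat u_{13}=-\hat u_{12}\},\qquad A_{23}=\{q\in R:\hat u_{13}=-\hat u_{23}\}.$$
They are closed. By the end of Step 1, $A_{12}\cap\partial_{23}=\emptyset$ and $A_{23}\cap\partial_{12}=\emptyset$. We claim $A_{12}\cap A_{23}=\emptyset$. A point $q$ of the intersection is not in $C$, as $C\subset\partial_{23}$, so $x_3>x_1$. Also $\hat u_{12}=\hat u_{23}=-\hat u_{13}$. Then the left side of (2) is a negative multiple of $\hat u_{12}$ and the right side is a nonnegative multiple of it, a contradiction.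

**Step 3: a class that detects antipodal pairs.** Let $\nabla^-=\{(s,-s)\}\subset S\times S$. The complement $S\times S\setminus\nabla^-$ deformation retracts to the diagonal (move $t\ne-s$ to $s$ along the normalized segment). The restriction $H^*(S\times S)\to H^*(\text{diagonal})$ is onto, because $pr_1$ splits it. So the exact sequence of the pair identifies $H^{k-1}(S\times S,S\times S\setminus\nabla^-)$ with the kernel of the restriction $H^{k-1}(S\times S)\to H^{k-1}(\text{diagonal})$. That restriction sends $pr_1^*[S]^*$ and $pr_2^*[S]^*$ both to the generator. Hence the relative group is $\mathbb Z/2$, and its generator $\tau$ (the Thom class of $\nabla^-$) maps to $pr_1^*[S]^*+pr_2^*[S]^*$ in $H^{k-1}(S\times S)$.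

Put
$$\hat z_{12}=(\hat u_{13},\hat u_{12})^*\tau\in H^{k-1}(R,R\setminus A_{12}),\qquad\hat z_{23}=(\hat u_{13},\hat u_{23})^*\tau\in H^{k-1}(R,R\setminus A_{23}).$$
Since $\partial_{23}\subset R\setminus A_{12}$ and $\partial_{12}\subset R\setminus A_{23}$, they have images $z_{12}\in H^{k-1}(R,\partial_{23})$ and $z_{23}\in H^{k-1}(R,\partial_{12})$. In $H^{k-1}(R)$ these become $c_{13}+c_{12}$ and $c_{13}+c_{23}$.

**Step 4: the relative product vanishes.** The relative cup product $H^*(X,Y)\otimes H^*(X,Y')\to H^*(X,Y\cup Y')$ is defined when $\{Y,Y'\}$ is excisive. The pair $\{\partial_{12},\partial_{23}\}$ is excisive, since closed hemispheres of a sphere are subcomplexes of a CW structure; the pair $\{R\setminus A_{12},R\setminus A_{23}\}$ is, since both are open in $R$. By naturality $z_{12}z_{23}\in H^{2k-2}(R,\partial R)$ is the image of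
$$\hat z_{12}\hat z_{23}\in H^{2k-2}\big(R,(R\setminus A_{12})\cup(R\setminus A_{23})\big)=H^{2k-2}(R,R)=0,$$
where the union is $R$ by Step 2. So $z_{12}z_{23}=0$.

**Step 5: transfer to $Q$.** All excisions below use the bicollar of $\partial D$.

* $H^{k-1}(Q,D)\to H^{k-1}(Q)$ is an isomorphism, since $D$ is contractible and $Q$ is connected (connectedness is used when $k=2$, to see that $H^0(Q)\to H^0(D)$ is onto).
* $H^{k-1}(Q)\to H^{k-1}(R)$ is an isomorphism. Indeed $H^*(Q,R)\cong H^*(D,\partial D)$ is nonzero only in degree $2k-2>k-1$, so $H^{k-1}(Q,R)=0$. Also $H^k(Q,R)=0$ unless $k=2$. If $k=2$, then $H^2(R)=0$, so $H^2(Q,R)\to H^2(Q)$ is a surjection between groups $\mathbb Z/2$, hence an isomorphism, and $H^1(R)\to H^2(Q,R)$ is zero.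
* $H^*(Q,D)\cong H^*(R,\partial R)$ by excision. The composition $H^{k-1}(Q,D)\to H^{k-1}(Q)\to H^{k-1}(R)$ factors through $H^{k-1}(R,\partial R)$, so $H^{k-1}(R,\partial R)\to H^{k-1}(R)$ is an isomorphism.
* $H^{k-1}(R,\partial_{12})\to H^{k-1}(R)$ and $H^{k-1}(R,\partial_{23})\to H^{k-1}(R)$ are isomorphisms, because $\partial_{12},\partial_{23}$ are contractible and $R$ is connected.

By the last two items $z_{12},z_{23}$ lift uniquely to $H^{k-1}(R,\partial R)$. By naturality the product of the lifts in $H^{2k-2}(R,\partial R)$ is $z_{12}z_{23}=0$. Under $H^*(R,\partial R)\cong H^*(Q,D)$ the lifts correspond to classes with product zero in $H^{2k-2}(Q,D)$; their images in $H^{k-1}(Q)$ have product zero in $H^{2k-2}(Q)$. These images restrict on $R$ to $c_{13}+c_{12}$ and $c_{13}+c_{23}$, so they are $\bar z_{12},\bar z_{23}$. $\square$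

The plan is now clear. We must build a stable map containing $h$ so that every lift is forced to have $\bar z_{12}=pr_2^*[S]^*$ and $\bar z_{23}=pr_1^*[S]^*$, whose product is not zero. For $c\in H^{k-1}(R)$ let $c(+)$ and $c(-)$ be its values on the spheres $S\times e$ and $e\times S$, both contained in $Q_0\subset R$. We want
$$c_{23}(+)=c_{12}(-)=1,\qquad c_{12}(+)=c_{13}(+)=c_{13}(-)=c_{23}(-)=0.\tag{3}$$
Each parity concerns only two of the three sheets. So we first make room to follow two sheets without the third.

## 6. Separating the sheets in codimension $d$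

Let $N_1=P\times\mathbb R^d\times\mathbb R^d$, $M_1=Q\times E$, $E=(\mathbb R^d)^3\ni(y,b,a)$, and
$$\varphi:N_1\to M_1,\qquad\varphi(q,x,b,a)=(q,\;bx+ax^2,\;b,\;a).$$
It is proper, since $x$ is bounded on $P$. It commutes with scaling of $(b,a)$ in the source and of $(y,b,a)$ in the target. Two points with the same image have equal $q,b,a$. On $P\times0$ it is $h$.

Use linear coordinates on $E$:
$$v_1=y+b-a,\qquad v_2=y,\qquad v_3=y-b-a .$$
Over $Q_0\times E$ the roots are $-1,0,1$, and the condition $y=bx+ax^2$ reads $v_1=0$, $v_2=0$, $v_3=0$ respectively. So over $Q_0\times E$ the map $\varphi$ consists of three embedded sheets, *sheet $i$* (the root $x_i$) mapping diffeomorphically onto $\{v_i=0\}$. Sheets $i,j$ meet where $v_i=v_j=0$, and away from $v=0$ the third sheet is absent there because $v_l\ne0$. That is the room we wanted.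

**Lemma 4.** For every $c\ge0$ all multigerms of $\varphi\times\mathrm{id}_{\mathbb R^c}$ at full fibres are infinitesimally stable.

*Proof.* Let $\varpi\in\mathbb R^c$ be the extra variable. Fix $q_0$ and $\pi_0=(b_0,a_0,\varpi_0)$. Let $\mathcal O$ be the algebra of smooth function germs on $N_1\times\mathbb R^c$ at the finite set $h^{-1}(q_0)\times\{\pi_0\}$, and $\mathcal O'$ the algebra of germs at $(q_0,\pi_0)$ of smooth functions of $(q,b,a,\varpi)$, with maximal ideal $\mathfrak m'$.

**Step 1: $\mathcal O=\mathcal O'+x\mathcal O'+x^2\mathcal O'$.** Setting $q=q_0$ and $(b,a,\varpi)=\pi_0$ in the functions on $P\times\mathbb R^{2d+c}$ leaves, at each real root $x_i$ of multiplicity $m_i$, germs in $x$ modulo $\Phi(q_0,x)$. So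
$$\mathcal O/\mathfrak m'\mathcal O\cong\bigoplus_i\mathbb R[x]/(x-x_i)^{m_i},$$
the sum over the real roots. By the Chinese remainder theorem this is a quotient of $\mathbb R[x]/(\Phi(q_0,x))$, hence spanned by $1,x,x^2$. The one-point Malgrange theorem at each root shows that each summand of $\mathcal O$, and so $\mathcal O$, is finitely generated over $\mathcal O'$. Nakayama's lemma then gives the claim.

Let $\zeta=(\zeta_q,\zeta_y,\zeta_b,\zeta_a,\zeta_\varpi)$ be a vector field germ along $\varphi\times\mathrm{id}$, in coordinates on $Q$ near $q_0$, with entries in $\mathcal O$. We seek $\eta$ on $N_1\times\mathbb R^c$ and $X$ with entries in $\mathcal O'$, i.e. independent of $y$, such that $\zeta=d(\varphi\times\mathrm{id})(\eta)+X\circ(\varphi\times\mathrm{id})$. This suffices: a full fibre is a subset of some $h^{-1}(q_0)\times\{\pi_0\}$, and germs given on it extend by $0$ to the remaining points. Put $X_\varpi=0$, $\eta_\varpi=\zeta_\varpi$.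

**Step 2: making the $(q,x)$-part tangent to $P$.** We find $X_q$ over $\mathcal O'$ and $\eta_x\in\mathcal O$ with
$$\Phi_x\eta_x+\ell(\zeta_q-X_q)=0,\qquad\ell=x\,dA+dB.\tag{4}$$
Since $d\Phi=\Phi_x\,dx+\ell$, (4) says that $(\zeta_q-X_q,\eta_x)$ is tangent to $P$. Put $v=\ell(\zeta_q)\in\mathcal O$. There are three cases.

*Case $q_0\notin\partial R$.* All real roots are simple, so $\Phi_x$ is a unit in $\mathcal O$. Take $X_q=0$, $\eta_x=-v/\Phi_x$.

*Case $q_0\in C$.* By Step 1, and since $x^2=\frac13(\Phi_x-A)$,
$$v=v_0+v_1x+v_2x^2=\big(v_0-\tfrac13Av_2\big)+v_1x+\tfrac13v_2\Phi_x,\qquad v_i\in\mathcal O'.$$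
As $dA,dB$ are independent at $q_0$, we can choose $X_q$ over $\mathcal O'$ with $dA(X_q)=v_1$ and $dB(X_q)=v_0-\frac13Av_2$. Then $v-\ell(X_q)=\frac13v_2\Phi_x$, and $\eta_x=-\frac13v_2$ works.

*Case $q_0\in\partial R\setminus C$.* There are a double root $x_0\neq0$ and a simple one. Let $p=(q_0,x_0)$. Since $\partial_x\in T_pP$ and $\Phi_{xx}=6x_0\ne0$, the function $\Phi_x|_P$ is a submersion at $p$. Its zero set is $\Sigma$, and $\Sigma$ is transverse to $\ker dh=\langle\partial_x\rangle$; so $h|_\Sigma$ is an embedding near $p$. As $d\Phi\ne0$ and $\Phi_x=0$ at $p$, we have $\ell(p)\neq0$. Choose a constant vector $e_0$ with $\ell(e_0)(p)\ne0$. The function $v/\ell(e_0)$ on $\Sigma\times\mathbb R^{2d+c}$ near $(p,\pi_0)$ is a function on an embedded submanifold of the $(q,b,a,\varpi)$-space, so it extends to some $f_0\in\mathcal O'$. Put $X_q=f_0e_0$. Then $v-\ell(X_q)=v-f_0\ell(e_0)$ vanishes on $\Sigma\times\mathbb R^{2d+c}$ near $(p,\pi_0)$, hence is divisible by $\Phi_x$ there (Hadamard's lemma). At the simple root $\Phi_x$ is a unit. So $\eta_x$ exists.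

**Step 3: solving the remaining components.** Put $\eta_q=\zeta_q-X_q$. By Step 1 write
$$\zeta_y-x\zeta_b-x^2\zeta_a-(b+2xa)\eta_x=u_0+xu_1+x^2u_2,\qquad u_i\in(\mathcal O')^d,$$
and put $X_y=u_0$, $X_b=-u_1$, $X_a=-u_2$, $\eta_b=\zeta_b-X_b$, $\eta_a=\zeta_a-X_a$. The $y$-component of $d(\varphi\times\mathrm{id})(\eta)+X$ is
$$x\eta_b+x^2\eta_a+(b+2xa)\eta_x+X_y=x\zeta_b+xu_1+x^2\zeta_a+x^2u_2+(b+2xa)\eta_x+u_0=\zeta_y .$$
The other components agree by definition. $\square$

## 7. Caps and crosscaps

We now force the parities (3). For each of the six pairs consisting of a pair of sheets $i<j$ and one of the spheres $S\times e$, $e\times S$, we follow the two sheets out from $v=0$ along the locus $v_i=v_j=0$ and glue in one of two pieces. A cap will force the direction map between the two sheets to extend over a ball, hence to have degree $0$. A crosscap will make it homotopic to an odd map, hence of odd degree.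

Put $|v|^2=\sum|v_i|^2$, $r=|v|$, and let $S(E)$ be the unit sphere of $E$ in this norm. Let $z:D_e\to\{|z|<2\}\subset\mathbb R^{k-1}$ be a diffeomorphism with $z(e)=0$.

**Slots.** There are six slots $(l,\pm)$, $l\in\{1,2,3\}$; let $\{i<j\}=\{1,2,3\}\setminus\{l\}$. Write $v_l=(v_{l,1},\dots,v_{l,d})$ and let $\epsilon_1$ be the first basis vector of $\mathbb R^d$. Near the point of $S(E)$ with $v_l=\pm\epsilon_1$, $v_i=v_j=0$ use the coordinates $(\kappa,v_i,v_j)$ on $S(E)$, where $\kappa=(v_{l,2},\dots,v_{l,d})$. Put
$$\sigma=|z|^2+16\big(|\kappa|^2+|v_i|^2+|v_j|^2\big),\qquad\Omega=\Omega_{l,\pm}=\{(z,\kappa,v_i,v_j):\sigma<1\},\qquad T_{l,\pm}=S\times\Omega\subset Q\times S(E).$$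
Here $(s,z)$ means the point $(s,z)\in S\times D_e$ of $Q$ for the sign $+$, and $(z,s)\in D_e\times S$ for the sign $-$. On $\{\sigma<2\}$ we have $|\kappa|^2+|v_i|^2+|v_j|^2<\frac18$, so $|v_{l,1}|>\sqrt{7/8}$, with sign $\pm$. Hence the six open sets $\{\sigma<2\}$ in $Q\times S(E)$ are disjoint. Let $T=\bigsqcup T_{l,\pm}$.

On
$$\mathrm{cone}(T)=\{(q,r\theta):(q,\theta)\in T,\ 0<r\le1\}\cong S\times\Omega\times(0,1]\ \text{ (slot by slot)}$$
only the sheets $i,j$ are present, because $q\in Q_0$ and $v_l\ne0$. In the coordinates of the right-hand side they are $\{v_i=0\}$ and $\{v_j=0\}$, products in the radial direction. Let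
$$M^\sharp=\{(q,v):|v|<\tfrac78\}\cup\mathrm{cone}(T).$$
This is open in $Q\times\{|v|\le1\}$, hence a manifold with boundary $T$ (at $r=1$).

**Pieces.** To each $T_{l,\pm}=S\times\Omega$ attach along the boundary a piece $W=W_{l,\pm}$ with $\partial W=S\times\Omega$, of the following type.

| slot | pair $\{i,j\}$ | piece |
|---|---|---|
| $(1,+)$ | $\{2,3\}$ | crosscap |
| $(2,+)$ | $\{1,3\}$ | cap |
| $(3,+)$ | $\{1,2\}$ | cap |
| $(1,-)$ | $\{2,3\}$ | cap |
| $(2,-)$ | $\{1,3\}$ | cap |
| $(3,-)$ | $\{1,2\}$ | crosscap |

A cap is $W=D^k\times\Omega$, where $D^k$ is the closed unit ball, with sheets $D^k\times\{v_i=0\}$ and $D^k\times\{v_j=0\}$. A crosscap is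
$$W=(S\times[-1,1]\times\Omega)/\!\sim,\qquad(s,\vartheta,z,\kappa,v_i,v_j)\sim(-s,-\vartheta,z,\kappa,v_j,v_i).$$
This is the quotient by a free involution, and its boundary is identified with $S\times\{1\}\times\Omega$. The sheets over it form the quotient of $S\times[-1,1]\times(\{v_i=0\}\sqcup\{v_j=0\})$ by the lifted free involution, which interchanges the two sheets. Compare the double cover $z\mapsto z^2$ of Section 1: going from $(s,0)$ to $(-s,0)$ in a crosscap returns to the same place with the two sheets exchanged.

**Gluing.** Glue along collars: $r\in(0,1]$ on $\mathrm{cone}(T)$; the radius of $D^k$, resp. $\vartheta\in(0,1]$, on $W$. Over the collars the sheets are products with the collar direction. So the gluing of $\varphi$ over $M^\sharp$ with the sheets over the $W$'s gives a proper smooth map $f:N^\circ\to M^\circ$ of manifolds without boundary, with finite fibres. The dimensions are $n=2k-2+2d$ and $m=2k-2+3d$ (check: $\dim W=k+(k-1)+(3d-1)$). Over $\mathrm{cone}(T)\cup\bigcup W$ it consists locally of two sheets $\{v_i=0\}$, $\{v_j=0\}$ as in Lemma 2;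 over $\{r<\frac78\}$ it is $\varphi$. By Lemmas 2 and 4,
$$\text{all multigerms of }f\times\mathrm{id}_{\mathbb R^c}\text{ at full fibres are infinitesimally stable, for all }c\ge0.\tag{5}$$

**Proposition 5.** Let $U\subset M^\circ$ be an open set containing $Q\times0$ and all points of $\mathrm{cone}(T)$ and of the $W$'s with $\sigma=0$. Let $g:f^{-1}(U)\to\mathbb R^k$ be smooth and such that $f\times g$ is an injective immersion on $f^{-1}(U)$. Then $g_P=g|_{P\times0}$ satisfies the hypotheses of Proposition 3, and the resulting classes satisfy (3).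

*Proof.* Since $f=h$ on $P\times0$, distinct points of a fibre of $h$ have distinct $g_P$-values. At $\Sigma\times 0$ we have $d\varphi(\partial_x)=0$, because $b+2xa=0$ when $b=a=0$; so $dg_P(\partial_x)\ne0$.

Consider the slot $(l,\pm)$ with pair $i<j$. We claim $c_{ij}(\pm)=0$ for a cap and $c_{ij}(\pm)=1$ for a crosscap. Look at the points of $M^\sharp$ with $q=(s,e)$ (resp. $(e,s)$ for the sign $-$), $v_l=\pm r\epsilon_1$, $v_i=v_j=0$, $0\le r\le1$. For $r>0$ they are the points of $\mathrm{cone}(T_{l,\pm})$ with $\sigma=0$; for $r=0$ they lie in $Q\times0$. Over each of them lie one point $n_i(s,r)$ of sheet $i$ and one point $n_j(s,r)\neq n_i(s,r)$ of sheet $j$. They have the same $f$-image, so $g(n_j)-g(n_i)\ne0$, and its direction is a homotopy from $\hat u_{ij}$ restricted to the sphere $S\times e$ (resp. $e\times S$), at $r=0$, to a map $\psi_1:S\to S$, at $r=1$.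

For a cap, the same formula over the core $D^k\times0\subset D^k\times\Omega$ extends $\psi_1$ to $D^k$, so $\deg\psi_1=0$.

For a crosscap, over the core we have points $n_i(s,\vartheta)\ne n_j(s,\vartheta)$ for $(s,\vartheta)\in S\times[-1,1]$, with the same $f$-image, and $n_i(s,\vartheta)=n_j(-s,-\vartheta)$ in $N^\circ$. So the direction $\psi(s,\vartheta)$ of $g(n_j(s,\vartheta))-g(n_i(s,\vartheta))$ satisfies $\psi(-s,-\vartheta)=-\psi(s,\vartheta)$. In particular $\psi(\cdot,0)$ is odd, hence of odd degree by Borsuk's theorem, and it is homotopic to $\psi(\cdot,1)=\psi_1$. This proves the claim, and the table turns it into (3). $\square$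

## 8. Closing up to compact manifolds

$M^\circ$ is not compact. We compactify by taking the level set of a proper function plus the square of a new variable, arranged so that no new types of multigerms appear.

**Step 1: a proper function on $M^\circ$.** Let $\omega_0(\sigma)=\exp(-1/(1-\sigma))$ for $\sigma<1$ and $0$ for $\sigma\ge1$. Let $\omega:Q\times S(E)\to[0,1]$ be $\omega_0(\sigma)$ on the sets $\{\sigma<2\}$ of the six slots and $0$ elsewhere; it is smooth since each $\{\sigma\le1\}$ is compact, and $\omega>0$ exactly on $T$. Let $\gamma:[0,1]\to[0,1]$ be smooth, $0$ near $0$ and $1$ on $[\frac12,1]$. Let $\lambda:[0,1]\to[0,\infty)$ be smooth with $\lambda=0$ on $[\frac78,1]$ and $\lambda>0$, $\lambda'<0$ on $[0,\frac78)$. Define $\mu:M^\circ\to[0,\infty)$ by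
$$\mu=\frac{\gamma(r)}{\omega(q,v/r)+\lambda(r)}\ \text{ on }M^\sharp\ (\mu=0\text{ at }r=0),\qquad\mu=\frac1{\omega_0(\sigma)}\ \text{ on each }W.$$
The denominator is positive on $M^\sharp$: if $r<\frac78$ then $\lambda>0$, and if $r\ge\frac78$ the point is in $\mathrm{cone}(T)$ and $\omega>0$. On the part $\frac78\le r\le1$ of $\mathrm{cone}(T)$ both formulas give $1/\omega_0(\sigma)$, and $\sigma$ is invariant under the crosscap involution. So $\mu$ is well defined and smooth.

It is proper. In $M^\sharp$ the set $\{\mu\le L\}$ is a closed subset of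
$$\{r\le\tfrac12\}\cup\{r\ge\tfrac12,\ \omega+\lambda\ge\tfrac1L\}\subset Q\times\{|v|\le1\},$$
which is compact and contained in $M^\sharp$ (if $r\ge\frac78$, then $\lambda=0$ and so $\omega>0$). In $W$ the set $\{\omega_0(\sigma)\ge\frac1L\}$ is compact.

**Step 2: the manifolds.** Fix $L>\max\big(1/\lambda(\tfrac12),\,1/\omega_0(0)\big)$ and put
$$M=\{(p,s)\in M^\circ\times\mathbb R:\mu(p)+s^2=L\},\quad N=\{(x,s)\in N^\circ\times\mathbb R:\mu(f(x))+s^2=L\},\quad F(x,s)=(f(x),s).$$
They are compact because $\mu$ and $f$ are proper.

**Lemma 6.** $M,N$ are smooth closed manifolds of dimensions $m,n$; every multigerm of $F$ at a full fibre is equivalent to one of $f$ at a full fibre; $F$ is stable, and $F\times\mathrm{id}_{S^c}$ is stable for every $c\ge1$.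

*Proof.* Where $s\ne0$, $M$ and $N$ are graphs of $\pm\sqrt{L-\mu}$ and $\pm\sqrt{L-\mu f}$ over the open sets $\{\mu<L\}$ and $f^{-1}\{\mu<L\}$, and $F$ is equivalent to $f$ over $\{\mu<L\}$.

Now let $s=0$, so $\mu(p)=L$. We claim that there are vector fields $X$ near $p$ and $\tilde X$ near $f^{-1}(p)$ with $df(\tilde X)=X\circ f$ and $X\mu(p)\ne0$.

* If $p\in M^\sharp$ with $r\le\frac12$, then $\mu(p)\le1/\lambda(r)\le1/\lambda(\frac12)<L$, which is impossible.
* If $p\in M^\sharp$ with $\frac12<r<\frac78$, let $X$ be the Euler field of $E$, lifted by the Euler field in $(b,a)$; these are related because $\varphi$ commutes with scaling. Here $\gamma=1$ and $\omega$ is constant along $X$, so $X\mu=-r\lambda'(r)/(\omega+\lambda)^2>0$.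
* Otherwise $p\in\mathrm{cone}(T)$ with $r\ge\frac78$, or $p\in W$. Then $\omega_0(\sigma)=1/L<\omega_0(0)$ at $p$, so $0<\sigma<1$. Let $X$ be the Euler field of $\Omega$ in the coordinates $(z,\kappa,v_i,v_j)$, on $S\times\Omega\times(0,1]$ resp. on $W$. It is invariant under the crosscap involution and tangent to the sheets, so it lifts. Near $p$ we have $\mu=1/(\omega_0(\sigma)+\lambda)$, with $\lambda:=0$ on $W$, and $X\lambda=0$ because $X$ preserves $r$. Since $X\sigma=2\sigma$, $X\mu(p)=-2\sigma\omega_0'(\sigma)/\omega_0(\sigma)^2>0$.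

Let $H=\{\mu=L\}$ near $p$ and $\tilde H=f^{-1}(H)$, which is smooth near $f^{-1}(p)$ since $\tilde X(\mu f)=(X\mu)\circ f\neq0$ there. The flows of $X$ and $\tilde X$ correspond under $f$. They give product coordinates $(p',u)\in H\times\mathbb R$ near $p$ and $(x',u)\in\tilde H\times\mathbb R$ near $f^{-1}(p)$ in which $f=f_H\times\mathrm{id}$, $f_H=f|_{\tilde H}$. The equation $\mu(p',u)+s^2=L$ has nonzero $u$-derivative at $(p,0)$, so it is solved by a smooth function $u=U(p',s)$. Hence $M$ is smooth near $(p,0)$ with coordinates $(p',s)$. Similarly $N$ is given by $u=U(f_H(x'),s)$, with coordinates $(x',s)$, and $F(x',s)=(f_H(x'),s)$. So near the fibre over $(p,0)$ the map $F$ is $f_H\times\mathrm{id}_{\mathbb R}$, which is equivalent to $f$ over $p$.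

Thus the multigerms of $F$ at full fibres, and those of $F\times\mathrm{id}_{S^c}$, which are equivalent to multigerms of $f\times\mathrm{id}_{\mathbb R^c}$, are infinitesimally stable by (5). Lemma 1 gives stability. $\square$

## 9. $F$ has no smooth lift to codimension $k$

Suppose $F\times G:N\to M\times\mathbb R^k$ is a smooth embedding, with $G:N\to\mathbb R^k$. We transport $G$ to $N^\circ$ and apply Propositions 3 and 5.

On $f^{-1}\{\mu<L\}$ put $g(x)=G\big(x,\sqrt{L-\mu f(x)}\big)$. The number $s=\sqrt{L-\mu f(x)}$ is a smooth function of $f(x)$. If $f(x)=f(x')$ and $g(x)=g(x')$, then the points $(x,s),(x',s)\in N$ have the same image under $F\times G$, so $x=x'$. If $df(\xi)=0$ for a tangent vector $\xi$ at $x$, then $ds(\xi)=0$ too; so $dg(\xi)=0$ would make $(\xi,0)$ a tangent vector of $N$ killed by $d(F\times G)$, whence $\xi=0$. So $f\times g$ is an injective immersion on $f^{-1}\{\mu<L\}$.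

The open set $\{\mu<L\}$ contains $Q\times0$, where $\mu=0$, and all points of the cones and of the $W$'s with $\sigma=0$, where $\mu\le1/\omega_0(0)<L$. So Proposition 5 applies with $U=\{\mu<L\}$ and gives (3). Hence $\bar z_{12}$, restricting to $c_{13}+c_{12}$, has values $(0,1)$ on $(S\times e,\,e\times S)$, and $\bar z_{23}$, restricting to $c_{13}+c_{23}$, has values $(1,0)$. A class in $H^{k-1}(S\times S)$ is determined by these two values, so
$$\bar z_{12}=pr_2^*[S]^*,\qquad\bar z_{23}=pr_1^*[S]^*,$$
and $\bar z_{12}\bar z_{23}$ is the generator of $H^{2k-2}(S\times S)$. This contradicts (1). So $F$ is not a smooth $k$-prem.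

## 10. A continuous lift, crushed along a horn at one cusp point

It remains to construct a topological lift. Put $M^L=\{\mu\le L\}$. It suffices to find a continuous $g:f^{-1}(M^L)\to\mathbb R^k$ that is injective on every fibre of $f$: then $(x,s)\mapsto(F(x,s),g(x))$ is continuous and injective on the compact space $N$, hence a topological embedding.

We begin with a continuous $G:P\to\mathbb R^k$ injective on the fibres of $h$. Where there are three distinct roots, $G$ amounts to a map to $\mathrm{Conf}_3(\mathbb R^k)$, with $p_i=G(q,x_i)$. This space is path-connected, being the complement in $\mathbb R^{3k}$ of three linear subspaces of codimension $k\ge2$.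

Let $\varsigma(s)=\frac12(3+\langle s,e\rangle)\in[1,2]$ for $s\in S$. Let $\chi_e:S\to S$ be a map homotopic to the identity with $\chi_e(\overline{D_e})=e$. (For instance, reparametrize the angle $\alpha\in[0,\pi]$ from $e$ by a continuous function that is $0$ on $[0,\frac\pi3]$ and linear from $0$ to $\pi$ on $[\frac\pi3,\pi]$, and interpolate it linearly with the identity.) Put
$$\psi_+(s)=(-2e,\,0,\,\varsigma(s)s),\qquad\psi_-(s)=(-\varsigma(s)s,\,0,\,2e).$$
These lie in $\mathrm{Conf}_3(\mathbb R^k)$: $\varsigma(s)s=-2e$ would force $s=-e$, but $\varsigma(-e)=1$. Also $\psi_\pm(e)=(-2e,0,2e)$. In $\psi_+$ the third point runs around the second; in $\psi_-$ the first point runs around the second. This is what (3) asks for.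

**Step 1: $G$ outside $\{|w|<4\}$.** On $S\times\overline{D_e}$ put $\Psi(s,z)=\psi_+(\chi_e(s))$, and on $\overline{D_e}\times S$ put $\Psi(z,s)=\psi_-(\chi_e(s))$. On the overlap $\overline{D_e}\times\overline{D_e}$ both equal $(-2e,0,2e)$. The two sets cover $Q\setminus\mathrm{int}(K\times K)$. Extend $\Psi$ to $(K\times K)\setminus\{|w|<4\}$ by the radial projection of the convex body $K\times K=B^{k-1}\times B^{k-1}$ from $0$ to its boundary. On $Q\setminus\{|w|<4\}$, where $\delta<0$, let $G$ be given by $\Psi$. Let $\psi:\{|w|=3\}\to\mathrm{Conf}_3(\mathbb R^k)$ be $\Psi|_{\{|w|=4\}}$ transported radially.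

For $k=2$, $\psi$ is a loop of triples that runs through the commutator of the loops $\psi_+\circ\chi_e$ and $\psi_-\circ\chi_e$, one factor for each side of the square $K\times K$. The problem is to extend $G$ over the ball $|w|\le3$, in which the standard choice $G=xe$ would have us start with a constant-direction triple. As in the example $g_2$, we let the whole map $\psi$ shrink to a point along a thin horn that ends at a cusp point.

**Step 2: the horn.** Fix $c_0\in C$, regarded as a unit vector with zero $w_1$-coordinate, and let
$$\Pi=\{w=tc_0+w^\perp:\ w^\perp\perp c_0,\ 1<t\le3,\ |w^\perp|\le\tfrac12(t-1)^2,\ |w|\le3\},\qquad\nu=\frac{2w^\perp}{(t-1)^2}.$$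
So $|\nu|\le1$ on $\Pi$. We claim $\Pi\subset\mathrm{int}\,R$, i.e. $\delta<0$ on $\Pi$. If $\rho>4$ this is Step 1 of Section 4. If $\rho\le4$, then $1<t\le2$. Since $|w_1|\le|w^\perp|$, $\rho\ge t^2$ and $t^2-1\ge2(t-1)$,
$$\delta\le-4(t^2-1)^3+27|w^\perp|^2\le-32(t-1)^3+\tfrac{27}4(t-1)^4<0.$$
Further, $\Pi\cap\{|w|=3\}$ is a closed disc mapped homeomorphically onto the closed unit ball $B^{2k-3}$ by $\nu$. Indeed on the part of $|w|=3$ with $t>1$ we have $t=\sqrt{9-|w^\perp|^2}$, so $|\nu|$ increases strictly with $|w^\perp|$, starting from $0$, and at $|w^\perp|=2$ it is $4/(\sqrt5-1)^2>1$.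

**Step 3: concentrating $\psi$ in the end of the horn.** Let $p^*=(-e,0,e)$. The complement of the open disc $\{|\nu|<\frac12\}$ in the sphere $\{|w|=3\}$ is a closed disc, because $\{|\nu|<\frac12\}$ is a round cap about $3c_0$. On it $\psi$ is homotopic to the constant map $p^*$, since a disc is contractible and $\mathrm{Conf}_3(\mathbb R^k)$ is path-connected. By the homotopy extension property $\psi$ is homotopic to a map $\psi'$ equal to $p^*$ on this complement. Define $\Upsilon:B^{2k-3}\to\mathrm{Conf}_3(\mathbb R^k)$ by letting $\Upsilon(2\nu)$, for $|\nu|\le\frac12$, be the value of $\psi'$ at the point of $\{|w|=3\}$ with this $\nu$. Then $\Upsilon=p^*$ on $\partial B^{2k-3}$.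

**Step 4: $G$ over $|w|\le3$.** If $q\notin\Pi$, put $G(q,x)=xe$. If $q\in\Pi$, put
$$(p_1,p_2,p_3)=\begin{cases}(t-1)\Upsilon(2\nu),&|\nu|\le\frac12,\\(2-2|\nu|)(t-1)p^*+(2|\nu|-1)(x_1e,x_2e,x_3e),&\frac12\le|\nu|\le1.\end{cases}$$
In the first case the points are distinct as $t>1$. In the second, the triple is a convex combination of two strictly ordered triples on the line $\mathbb Re$, hence strictly ordered. If $q\notin\Pi$, then $xe$ separates the roots. So $G$ is injective on fibres.

$G$ is continuous. At $|\nu|=\frac12$ both formulas give $(t-1)p^*$; at $|\nu|=1$ the second gives $xe$. The only limit point of $\Pi$ outside $\Pi$ is $c_0$ (as $t\to1$). Over $c_0$ the only root is $x=0$, where $G=0$; and $G\to0$ there, since $t-1\to0$, $\Upsilon$ is bounded and the roots tend to $0$.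

**Step 5: $G$ over $3\le|w|\le4$.** Here $\delta<0$, so we need a homotopy in $\mathrm{Conf}_3(\mathbb R^k)$ from the map on $\{|w|=3\}$ given by Step 4 to $\psi$. First deform it to $\psi'$. Over $|\nu|\le\frac12$ use the positive rescaling $\big((1-\vartheta)(t-1)+\vartheta\big)\Upsilon(2\nu)$, $0\le\vartheta\le1$. Over the rest of the sphere all triples are strictly ordered on $\mathbb Re$; use the linear homotopy to $p^*$ inside this convex set. On $|\nu|=\frac12$ the two agree. Then use $\psi'\simeq\psi$ from Step 3. With $|w|$ as homotopy parameter this defines $G$ over $3\le|w|\le4$, matching Step 4 at $|w|=3$ and Step 1 at $|w|=4$.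

So $G:P\to\mathbb R^k$ is continuous and injective on the fibres of $h$.

**Step 6: homotopies for the slots.** We now extend over caps and crosscaps. For the slot $(l,\pm)$ with pair $i<j$, the components $(p_i,p_j)$ of $\psi_\pm(\chi_e(s))$ give a map $S\to\mathrm{Conf}_2(\mathbb R^k)$. The direction map $\mathrm{Conf}_2(\mathbb R^k)\to S$, $(p,p')\mapsto\widehat{p'-p}$, is a homotopy equivalence (with inverse $s\mapsto(0,s)$: translate $p$ to $0$ and normalize the length). So two maps $S\to\mathrm{Conf}_2(\mathbb R^k)$ are homotopic as soon as their directions are. We obtain homotopies $(H^i,H^j):S\times[0,1]\to\mathrm{Conf}_2(\mathbb R^k)$ starting at $(p_i,p_j)$ and ending as follows, with $\varsigma(\chi_e)\chi_e$ short for $\varsigma(\chi_e(s))\chi_e(s)$.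

* Crosscaps: $(1,+)$ with $(p_2,p_3)=(0,\varsigma(\chi_e)\chi_e)$ and $(3,-)$ with $(p_1,p_2)=(-\varsigma(\chi_e)\chi_e,0)$. The direction is $\chi_e\simeq\mathrm{id}$. End at $(-s,s)$.
* Caps: $(3,+)$ with $(-2e,0)$; $(2,+)$ with $(-2e,\varsigma(\chi_e)\chi_e)$; $(1,-)$ with $(0,2e)$; $(2,-)$ with $(-\varsigma(\chi_e)\chi_e,2e)$. The direction is constant, or is that of $\varsigma(\chi_e)\chi_e+2e$. The latter is never $-e$: it could be so only where $\chi_e=-e$, and there the vector is $-e+2e=e$. So the direction is null-homotopic. End at the constant pair $(-e,e)$.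

**Step 7: the map $g$.** Define $\sigma_0\in(0,1)$ by $\omega_0(\sigma_0)=1/L$; this is possible as $1/L<\omega_0(0)$. Choose continuous $\chi_0(\sigma)\in[0,1]$ with $\chi_0=1$ for $\sigma\le\sigma_0$ and $\chi_0=0$ for $\sigma\ge\frac{1+\sigma_0}2$, and $\theta_0(r)\in[0,1]$ with $\theta_0=0$ for $r\le\frac12$ and $\theta_0=1$ for $r\ge\frac34$. On $f^{-1}(M^L)$ let $g$ be as follows.

* Over $M^\sharp\setminus\mathrm{cone}(T)$: $g(q,x,b,a)=G(q,x)$.
* Over $\mathrm{cone}(T_{l,\pm})\cong S\times\Omega\times(0,1]$: $g=H^i\big(s,\theta_0(r)\chi_0(\sigma)\big)$ on sheet $i$ and $g=H^j\big(s,\theta_0(r)\chi_0(\sigma)\big)$ on sheet $j$.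
* Over a cap: $g=-e$ on sheet $i$ and $g=e$ on sheet $j$. Over a crosscap: $g=-s$ on sheet $i$ and $g=s$ on sheet $j$. The latter is well defined: the point $(s,\vartheta,\dots)$ of sheet $i$ is identified with the point $(-s,-\vartheta,\dots)$ of sheet $j$, and both formulas give $-s$.

*Continuity.* Where $r\le\frac12$ or $\sigma\ge\frac{1+\sigma_0}2$, the cone formula is $H^i(s,0)=p_i$, which is $G(q,x_i)$ by Step 1. The remaining part of the cone lies in the set $\{r\ge\frac12,\ \sigma\le\frac{1+\sigma_0}2\}$, which is closed in $M^\sharp$ and contained in the open set $\mathrm{cone}(T)$; so $g$ is continuous over $M^\sharp$. In $M^L$, $r\ge\frac78$ forces $1/\omega_0(\sigma)\le L$, i.e. $\sigma\le\sigma_0$. There $\theta_0\chi_0=1$, and $g=H^i(s,1)$, $H^j(s,1)$ matches the values over $W$.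

*Injectivity on fibres of $f$.* Over the cones and the $W$'s only the sheets $i,j$ occur, with distinct values. Elsewhere a fibre lies in $h^{-1}(q)\times\{(b,a)\}$, and $G(q,\cdot)$ is injective on $h^{-1}(q)$.

So $F$ is a topological $k$-prem. With Lemma 6 and Section 9 this proves Theorem A. $\blacksquare$

## 11. Products with spheres and the remaining dimensions

**Proof of Theorem B.** Let $d=m-n\ge1$. The condition $2(m+k)<3(n+1)$ means $3n-2m\ge2k-2$. Since $3n-2m=n-2d$, it says $c:=n-2d-(2k-2)\ge0$. Let $F:N_0\to M_0$ be the map of Theorem A for $(k,d)$. If $c=0$, its dimensions are $(n,m)$ and we use $F$ itself.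

If $c\ge1$, let $F'=F\times\mathrm{id}_{S^c}:N_0\times S^c\to M_0\times S^c$. It has dimensions $(2k-2+2d+c,\,2k-2+3d+c)=(n,m)$ and is stable by Lemma 6. It is a topological $k$-prem via the composition of the projection $N_0\times S^c\to N_0$ with a topological lift $N_0\to\mathbb R^k$ for $F$. If $F'\times G'$ were a smooth embedding, its restriction to $N_0\times\{pt\}$ would give a smooth embedding $F\times G'|:N_0\to M_0\times\mathbb R^k$, contradicting Theorem A. $\blacksquare$

**Proof of the Corollary.** "Only if" is Theorem B. For "if", $2(m+k)\ge3(n+1)$ gives $3n-2m\le2k-3\le k$, as $k\le3$. So the known affirmative result (for $2(m+k)\ge3(n+1)$ and $3n-2m\le k$) applies. $\blacksquare$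

For $m>n$, Theorem B shows that the hypothesis $2(m+k)\ge3(n+1)$ in the known affirmative result cannot be weakened, for any $k\ge2$. The argument does not decide the question dimension by dimension when $m>n$, $k\ge4$ and $k<3n-2m\le2k-3$, nor when $m=n$ outside the known affirmative range.
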